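# A bi-invariant norm with two bumps: flag curvature on $\mathbb R\times SU(2)$

## A norm with two double caps

Let $\mathfrak g=\mathbb RZ\oplus\mathfrak{su}(2)$ with $Z$ central, and let $\langle\cdot,\cdot\rangle$ be an $\mathrm{ad}$-invariant inner product with $|Z|=1$ and $Z\perp\mathfrak{su}(2)$. For instance, use a negative multiple of the trace form on $\mathfrak{su}(2)$. Choose $a,b\in\mathfrak{su}(2)$ orthonormal and put
$$v_1=\frac{2Z+a}{\sqrt5},\qquad v_2=\frac{2a+b}{\sqrt5}.$$
Both are unit vectors. Let $\varphi(x)=e^{-1/x}$ for $x>0$ and $\varphi(x)=0$ for $x\le0$. This function is smooth, flat at $0$, and has $\varphi'>0$ on $(0,\infty)$. For small $\varepsilon>0$ define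
$$F(y)^2=|y|^2\Big(1+\varepsilon\sum_{i=1}^2\varphi\Big(\frac{\langle v_i,y\rangle^2}{|y|^2}-\frac34\Big)\Big),\quad y\in\mathfrak g\setminus0,\qquad F(0)=0. \tag{1}$$

The $i$-th bump is active exactly where the line $\mathbb Ry$ makes an angle of less than $30^\circ$ with the line $\mathbb Rv_i$, that is, on a cone around $\mathbb Rv_i$ with two opposite halves. Elsewhere $F$ is the Euclidean norm $|y|$. The two cones are disjoint: a common nonzero $y$ would force the lines $\mathbb Rv_1,\mathbb Rv_2$ to make an angle of at most $60^\circ$, so $|\langle v_1,v_2\rangle|\ge\frac12$, whereas $\langle v_1,v_2\rangle=\frac25$.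

Left translation spreads $F$ over the group $\mathbb R\times SU(2)$, or over $S^1\times SU(2)$. The resulting metric answers, in the negative, a conjecture about homogeneous Finsler spaces. Roughly, the conjecture says that if the curvature is nowhere negative, and every tangent plane looks positively curved from at least one direction inside it, then the space is compact and its isometries have small rank. We now make this precise.

## Flags, poles, and two curvature conditions

**Definition (Finsler metric).** A Finsler metric on a smooth manifold $M$ is a continuous function $F:TM\to[0,\infty)$ that is smooth and positive on $TM\setminus0$, positively $1$-homogeneous in $y$, and strongly convex: $g_{ij}(x,y)=\frac12\frac{\partial^2}{\partial y^i\partial y^j}F^2(x,y)$ is positive definite for $y\ne0$. It is reversible if $F(-y)=F(y)$.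

We write $E=\frac12F^2$, so $g_y(u,w)=D^2E_y(u,w)$. The inner product $g_y$ depends on the reference vector $y$; it is independent of $y$ precisely when $F$ is Riemannian. Throughout, $\dim M\ge2$.

**Definition (flag curvature).** A flag at $x$ is a plane $\mathbf P\subset T_xM$ together with a nonzero pole $y\in\mathbf P$. Its flag curvature is
$$K^F(y,\mathbf P)=\frac{g_y(R_yw,w)}{g_y(y,y)g_y(w,w)-g_y(y,w)^2},\qquad \mathbf P=\mathrm{span}(y,w), \tag{2}$$
where $R_y$ is the curvature operator in the Jacobi equation.

The denominator is positive by Cauchy–Schwarz. We use three standard facts (see Bao–Chern–Shen, *An Introduction to Riemann–Finsler Geometry*). First, constant speed geodesics are the extremals of $\int E$. Second, along a geodesic $\gamma$, every variation field $J$ through constant speed geodesics satisfies $DDJ+R_{\dot\gamma}(J)=0$, where $D$ is the covariant derivative along $\gamma$ with reference vector $\dot\gamma$; it is linear and $D(fJ)=f'J+fDJ$. Third, formula (2).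

**Definition (curvature conditions).** $(M,F)$ is non-negatively curved if $K^F\ge0$ for all flags, and positively curved if $K^F>0$ for all flags. It is flag-wise positively curved, or satisfies (FP), if for every $x$ and every plane $\mathbf P\subset T_xM$ there is a nonzero $y\in\mathbf P$ with $K^F(x,y,\mathbf P)>0$.

For a Riemannian metric, $K$ is the sectional curvature and does not depend on the pole, so (FP) is the same as positive curvature. The gap between (FP) and positivity is purely Finslerian.

**Definition (homogeneous Finsler space).** This is a connected coset space $M=G/H$, $\dim M\ge2$, with a $G$-homogeneous Finsler metric. Here $G$ is a connected Lie group that is a closed subgroup of the isometry group $I(M,F)$ (a Lie group) and acts transitively, and $H$ is the isotropy subgroup at a point, which is then compact. If $M$ is compact, then $I(M,F)$ is compact, so $G$ is a compact connected Lie group and $H$ is a closed subgroup. For a compact Lie group $K$, $\mathrm{rank}\,K$ is the dimension of a maximal torus.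

Two results are known. A positively curved homogeneous Finsler space $G/H$ with $\dim G/H\ge2$ is compact. And if $G$ is compact connected, $H$ closed, $\dim G/H\ge2$, and $G/H$ admits a positively curved $G$-homogeneous Finsler metric, then $\mathrm{rank}\,G\le\mathrm{rank}\,H+1$. The following conjecture asks for the same conclusions under weaker hypotheses; its source is Shaoqiang Deng and Ming Xu, "Recent progress on homogeneous Finsler spaces with positive curvature", arXiv:1612.08372 (2016).

**Conjecture.** A homogeneous Finsler space $G/H$, $\dim G/H\ge2$, whose metric is both flag-wise positively curved and non-negatively curved must be compact and satisfies $\mathrm{rank}\,G\le\mathrm{rank}\,H+1$.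

For Riemannian metrics (FP) is positivity, so the two known results give both conclusions. A counterexample must let $K$ depend on the pole.

## Two theorems that refute the conjecture

**Theorem A.** Let $G=\mathbb R\times SU(2)$ or $G=S^1\times SU(2)$, with $\mathfrak g$, an $\mathrm{Ad}(G)$-invariant inner product, $Z,a,b,v_1,v_2,\varphi$ as above. For all sufficiently small $\varepsilon>0$ the left-invariant function determined by (1) is a reversible Finsler metric on $G$ which is non-negatively curved and satisfies (FP). Hence both the compactness claim and the rank inequality of the conjecture fail.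

**Theorem B.** Let $G$ be a connected Lie group, $\dim G\ge2$, whose Lie algebra $\mathfrak g$ is compact (carries an $\mathrm{ad}$-invariant inner product), with center $\mathfrak c(\mathfrak g)$. The following are equivalent:

1. $G$ admits a left-invariant Finsler metric that is non-negatively curved and (FP);
2. $G$ admits a left-invariant (FP) Finsler metric;
3. $\dim\mathfrak c(\mathfrak g)\le1$ and $\mathfrak g$ is not abelian.

In case (3) the metric in (1) can be taken reversible and arbitrarily $C^\infty$-close (on the unit sphere of $\mathfrak g$) to any given bi-invariant Riemannian metric.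

In particular $SU(n)=SU(n)/\{e\}$ carries such metrics for every $n\ge2$. Since $\mathrm{rank}\,SU(n)=n-1$, no inequality $\mathrm{rank}\,G\le\mathrm{rank}\,H+\mathrm{const}$ holds, even for compact simple $G$.

One point of definition must be checked: $G$ has to be a closed subgroup of $I(G,F)$. The map $x\mapsto L_x$ (left translation) is a continuous injective homomorphism $G\to I(G,F)$. If $L_{x_n}\to f$ in $I(G,F)$, then $x_n=L_{x_n}(e)\to f(e)=:x$. So $L_{x_n}(z)=x_nz\to xz$ for each $z$, and $f=L_x$. The image is therefore closed, and the same argument shows that $L_{x_n}\to L_x$ forces $x_n\to x$, so the map is a homeomorphism onto its image. Thus $G=G/\{e\}$ is a homogeneous Finsler space in the above sense, with $H=\{e\}$.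

## The curvature operator of a left-invariant metric

We first turn curvature into algebra on $\mathfrak g$. Let $F$ be left-invariant on a Lie group $G$, and let $E=\frac12F^2$ on $\mathfrak g$.

**Step 1: the geodesic equation.** For a curve $x(t)$ put $y=x^{-1}\dot x\in\mathfrak g$, and for a variation put $\xi=x^{-1}\delta x$. The Maurer–Cartan equation gives
$$\delta y=\dot\xi+[y,\xi]. \tag{3}$$
(For matrices: $\delta y=-x^{-1}\delta x\,x^{-1}\dot x+x^{-1}\frac{d}{dt}(x\xi)=-\xi y+y\xi+\dot\xi$.) For $\xi$ with compact support in $t$, an extremal satisfies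
$$0=\int dE_y(\dot\xi+[y,\xi])\,dt=\int\Big(-\frac{d}{dt}dE_y(\xi)+dE_y([y,\xi])\Big)dt,$$
where in the first term $\frac{d}{dt}$ acts on the covector $dE_y$ only. So $\frac{d}{dt}dE_y(u)=dE_y([y,u])$ for each fixed $u\in\mathfrak g$. The left side is $g_y(\dot y,u)$, so geodesics are given by
$$\dot x=xy,\qquad\dot y=\eta(y),\qquad g_y(\eta(y),u)=dE_y([y,u])\ \text{ for all }u\in\mathfrak g. \tag{4}$$
Since $g_y$ is nondegenerate, this defines a smooth map $\eta$ on $\mathfrak g\setminus0$. Taking $u=y$ gives $\frac{d}{dt}E(y)=dE_y(\dot y)=g_y(\eta,y)=0$, so the speed is constant.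

**Step 2: the Jacobi equation from linearization.** Write $Y=\mathrm{ad}_y$, let $D\eta$ be the derivative of $\eta$ at $y$, and $\zeta=\delta y$. Then $\zeta=\dot\xi+Y\xi$ and $\dot\zeta=D\eta(\zeta)$. Since $\dot Y=\mathrm{ad}_{\dot y}=\mathrm{ad}_\eta$, this reads
$$\ddot\xi+(Y-D\eta)\dot\xi+(\mathrm{ad}_\eta-D\eta\,Y)\xi=0. \tag{5}$$
Every initial condition $(\xi,\dot\xi)=(\xi_0,\xi_1)$ at a time $t_0$ comes from a variation through geodesics: start at $x(t_0)\exp(s\xi_0)$ with $y_s(t_0)=y(t_0)+s(\xi_1+[y(t_0),\xi_0])$. So the solutions of (5) are exactly the left-trivialized variation fields.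

**Step 3: comparison with the covariant equation.** In a left-invariant frame $D=\frac{d}{dt}+\Gamma(t)$ for a matrix function $\Gamma$, so $DDJ+R(J)=0$ becomes
$$\ddot\xi+2\Gamma\dot\xi+(\dot\Gamma+\Gamma^2+R)\xi=0.$$
Every solution of (5) satisfies this. At any time $t_0$ the data $(\xi,\dot\xi)$ are arbitrary and both equations give the same $\ddot\xi$, so the coefficients agree. Hence $\Gamma=\frac12(Y-D\eta)$. Differentiating along $\dot y=\eta$ gives $\dot\Gamma=\frac12\big(\mathrm{ad}_\eta-D^2\eta(\eta,\cdot)\big)$, and $R=\mathrm{ad}_\eta-D\eta\,Y-\dot\Gamma-\Gamma^2$. Expanding $\Gamma^2=\frac14(Y^2-Y\,D\eta-D\eta\,Y+(D\eta)^2)$,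
$$R_y=\tfrac12\mathrm{ad}_\eta+\tfrac12D^2\eta(\eta,\cdot)-\tfrac14Y^2+\tfrac14Y\,D\eta-\tfrac34D\eta\,Y-\tfrac14(D\eta)^2. \tag{6}$$
The right side at $y$ depends only on the germ of $E$ at $y$. This locality will let us treat one bump at a time.

**Example (abelian $\mathfrak g$).** By (4), $\eta=0$, and by (6) $R=0$, for every norm. No plane ever has a positive flag.

**Example (bi-invariant Riemannian metric).** Let $E=\frac12|y|^2$ with $|\cdot|$ coming from an $\mathrm{ad}$-invariant inner product. Then $g_y(\eta,u)=\langle y,[y,u]\rangle=\langle[y,y],u\rangle=0$, so $\eta=0$, $R_y=-\frac14Y^2$, and $g_y(R_yw,w)=\frac14|[y,w]|^2$. On $SU(2)$ independent vectors never commute, so $K>0$ everywhere. On $\mathbb R\times SU(2)$ the curvature is non-negative, and the planes on which it vanishes are exactly the abelian planes. These are the planes $\mathrm{span}(Z,w_0)$ with $0\ne w_0\in\mathfrak{su}(2)$: an abelian plane has abelian projection to $\mathfrak{su}(2)$, so this projection has dimension at most $1$; hence the kernel of the projection meets the plane, i.e. $Z$ lies in it.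

So on $\mathbb R\times SU(2)$ the task is to make, for each $w_0$, some flag in $\mathrm{span}(Z,w_0)$ positive without making any flag negative. Smallness of a perturbation cannot by itself protect the sign: the unperturbed curvature has zeros, and an error of size $\varepsilon$ near a zero could be negative. We need a perturbation whose curvature is still visibly a square, up to an error dominated by that same square.

## Perturbations that depend on one direction $v$

**Lemma 1.** Let $\mathfrak g$ be compact with $\mathrm{ad}$-invariant inner product, $|v|=1$. Suppose that near $y\ne0$, $E$ is a smooth function of $|y|^2$ and $\langle v,y\rangle$, so that $\nabla E(y)=Ay+Bv$ with $A,B$ functions of $(|y|^2,\langle v,y\rangle)$, and suppose $A>0$. Put $\kappa=B/A$, write $d\kappa(w)=\kappa_1\langle y,w\rangle+\kappa_2\langle v,w\rangle$, and let $\lambda=\kappa\kappa_1-\kappa_2$, $e=[v,y]$. Then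
$$g_y(R_yw,w)=A\Big(\tfrac14\big|[\,y+\kappa v,\;w+d\kappa(w)v\,]\big|^2+\tfrac34\lambda\langle e,w\rangle^2\Big). \tag{7}$$
If $|\lambda|\le\frac16$, then $g_y(R_yw,w)\ge\frac A8\big|[y+\kappa v,w+d\kappa(w)v]\big|^2\ge0$, and $g_y(R_yw,w)=0$ iff $[y+\kappa v,w+d\kappa(w)v]=0$.

Compared with the bi-invariant case, $y$ is replaced by $y+\kappa(y)v$ and $w$ by the derivative of that map in direction $w$. We use $g_y$ also for the symmetric operator with $g_y(u,w)=\langle g_yu,w\rangle$. Let $V=\mathrm{ad}_v$; by invariance $V$ and $Y$ are skew.

**Step 1: find $\eta$.** We have $\langle e,y\rangle=\langle v,[y,y]\rangle=0$ and $\langle e,v\rangle=-\langle y,[v,v]\rangle=0$, so any function of $(|y|^2,\langle v,y\rangle)$ has zero derivative in direction $e$. Differentiating $\nabla E$,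
$$g_yw=Aw+dA(w)y+dB(w)v, \tag{8}$$
so $g_ye=Ae$. By (4), $\langle g_y\eta,u\rangle=\langle Ay+Bv,[y,u]\rangle=\langle[Ay+Bv,y],u\rangle=B\langle e,u\rangle$. So $g_y\eta=Be=g_y(\kappa e)$, and therefore
$$\eta=\kappa e=\kappa[v,y].$$

**Step 2: compute every term of (6).** From $\eta=\kappa(y)[v,y]$ we get $D\eta(w)=\kappa Vw+d\kappa(w)e$, and $d\kappa(e)=0$. Moreover
$$d\kappa(Yw)=\kappa_2\langle v,[y,w]\rangle=\kappa_2\langle e,w\rangle,\qquad d\kappa(Vw)=\kappa_1\langle y,[v,w]\rangle=-\kappa_1\langle e,w\rangle,$$
since $\langle y,[y,w]\rangle=\langle v,[v,w]\rangle=0$. Hence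
$$D\eta\,Yw=\kappa VYw+\kappa_2\langle e,w\rangle e,\qquad Y\,D\eta\,w=\kappa YVw+d\kappa(w)Ye.$$
For the square, $D\eta(\kappa Vw)=\kappa^2V^2w+\kappa\,d\kappa(Vw)e$ and $D\eta(d\kappa(w)e)=\kappa\,d\kappa(w)Ve$, so
$$(D\eta)^2w=\kappa^2V^2w+\kappa\,d\kappa(w)Ve-\kappa\kappa_1\langle e,w\rangle e.$$
For the second derivative, $D^2\eta(p,q)=d\kappa(p)Vq+d\kappa(q)Vp+D^2\kappa(p,q)e$. Put $p=\eta=\kappa e$. Then $d\kappa(p)=0$. Also $D^2\kappa(e,w)$ is the derivative in direction $e$ of $\kappa_1\langle y,w\rangle+\kappa_2\langle v,w\rangle$; since $\kappa_1,\kappa_2$ do not change in direction $e$, it equals $\kappa_1\langle e,w\rangle$. So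
$$D^2\eta(\eta,w)=\kappa\,d\kappa(w)Ve+\kappa\kappa_1\langle e,w\rangle e.$$
Finally $\mathrm{ad}_\eta=\kappa\,\mathrm{ad}_{[v,y]}=\kappa(VY-YV)$.

**Step 3: collect.** Put $U=Y+\kappa V=\mathrm{ad}_{y+\kappa v}$. The terms built from $V$ and $Y$ alone are
$$\tfrac12\kappa(VY-YV)-\tfrac14Y^2+\tfrac14\kappa YV-\tfrac34\kappa VY-\tfrac14\kappa^2V^2=-\tfrac14\big(Y^2+\kappa VY+\kappa YV+\kappa^2V^2\big)=-\tfrac14U^2.$$
The terms with $d\kappa(w)$ are $\frac12\kappa\,d\kappa(w)Ve+\frac14d\kappa(w)Ye-\frac14\kappa\,d\kappa(w)Ve=\frac14d\kappa(w)Ue$. The coefficient of $\langle e,w\rangle e$ is $\frac12\kappa\kappa_1-\frac34\kappa_2+\frac14\kappa\kappa_1=\frac34\lambda$. As $e=[v,y]=-Yv=-Uv$, setting $w'=w+d\kappa(w)v$ we obtain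
$$R_yw=-\tfrac14U^2w'+\tfrac34\lambda\langle e,w\rangle e. \tag{9}$$

**Step 4: pair with $g_yw$.** We have to see that the twisted inner product $g_y$ also produces $w'$. First, $Uy=\kappa[v,y]=\kappa e=-\kappa Uv$, so $U^2y=-\kappa U^2v$. Since $U^2$ is symmetric, $\langle U^2w',y\rangle=-\kappa\langle U^2w',v\rangle$. Also $B=\kappa A$ gives $dB-\kappa\,dA=A\,d\kappa$. With (8),
$$\langle U^2w',g_yw\rangle=\langle U^2w',Aw+(dB-\kappa\,dA)(w)v\rangle=A\langle U^2w',w'\rangle=-A|Uw'|^2.$$
And $\langle e,g_yw\rangle=\langle g_ye,w\rangle=A\langle e,w\rangle$. With (9) this is (7).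

**Step 5: the error is dominated by the square.** Since $e\perp v$, $\langle e,w\rangle=\langle e,w'\rangle=-\langle Uv,w'\rangle=\langle v,Uw'\rangle$, so $\langle e,w\rangle^2\le|Uw'|^2$. If $|\lambda|\le\frac16$, the bracket in (7) is at least $(\frac14-\frac34\cdot\frac16)|Uw'|^2=\frac18|Uw'|^2$. If $Uw'=0$, then $\langle e,w\rangle=0$ too and (7) vanishes. This proves Lemma 1. $\square$

**Why one direction is not enough.** The obvious first attempt on $\mathbb R\times SU(2)$ is to use a single $v$ everywhere: take any $E$ that is a function of $|y|^2$ and $\langle v,y\rangle$, with $A>0$. Write $v=\alpha Z+\beta u$ with $u\in\mathfrak{su}(2)$ a unit vector. The plane $\mathbf P=\mathrm{span}(Z,u)$ is abelian and contains $v$. For $y,w\in\mathbf P$ the vectors $y+\kappa v$ and $w+d\kappa(w)v$ stay in $\mathbf P$, so their bracket is $0$, and $e=[v,y]=0$. By (7) every flag in $\mathbf P$ has curvature $0$. So (FP) always fails on a commuting plane through $v$. A second direction, not commuting with that plane, has to act on it. For sums of functions of two different directions Lemma 1 gives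 no information where both act, so the two perturbations must have disjoint supports. This is why (1) uses flat bumps on disjoint cones.

## Disjoint double caps and the equation for zero flags

Let $\mathfrak g$ be compact with an invariant inner product, $|v_i|=1$, $0<c_i<1$ for $i=1,\dots,N$.

**Definition (double caps).** Put $C_i=\{y\ne0:\langle v_i,y\rangle^2\ge c_i^2|y|^2\}$ and $\mathrm{int}\,C_i=\{\langle v_i,y\rangle^2>c_i^2|y|^2\}$.

For example, with $c_1^2=\frac34$ and $v_1=(2Z+a)/\sqrt5$ as in (1), $Z\in\mathrm{int}\,C_1$ because $\langle v_1,Z\rangle^2=\frac45>\frac34$, while $a\notin C_1$ because $\langle v_1,a\rangle^2=\frac15$.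

Assume from now on that the $C_i$ are pairwise disjoint, and put
$$E=\tfrac12F^2=\tfrac12|y|^2\Big(1+\varepsilon\sum_{i}\varphi(s_i-c_i^2)\Big),\qquad s_i=\frac{\langle v_i,y\rangle^2}{|y|^2}. \tag{10}$$

**Step 1: $F$ is a Finsler metric for small $\varepsilon$.** $E-\frac12|y|^2$ is $\varepsilon$ times a fixed smooth $2$-homogeneous function on $\mathfrak g\setminus0$. Its Hessian is $0$-homogeneous, hence bounded by its maximum on the unit sphere. So for small $\varepsilon>0$ the Hessian of $E$ is positive definite. Clearly $F>0$ off $0$, and $F(-y)=F(y)$. So $F$ defines a reversible left-invariant Finsler metric on $G$.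

**Step 2: localize to one direction.** Let $V_i=(\mathfrak g\setminus0)\setminus\bigcup_{j\ne i}C_j$. This is open, and on it only the $i$-th term of (10) can be nonzero. A point lies in at most one $C_j$ by disjointness; if it lies in $C_j$ it belongs to $V_j$, and if it lies in none it belongs to every $V_i$. So the $V_i$ cover $\mathfrak g\setminus0$. On $V_i$ Lemma 1 can be used with $v=v_i$ once $A>0$. Write $\rho=|y|^2$, $m=\langle v_i,y\rangle$, $s=s_i=m^2/\rho$ and $\varphi=\varphi(s-c_i^2)$. Then $E=\frac12\rho\big(1+\varepsilon\varphi(m^2/\rho-c_i^2)\big)$, $A=2\,\partial_\rho E$, $B=\partial_mE$, so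
$$A=1+\varepsilon(\varphi-s\varphi'),\qquad B=\varepsilon m\varphi',\qquad\kappa=\varepsilon m\,h(s),\quad h=\frac{\varphi'}{1+\varepsilon(\varphi-s\varphi')}. \tag{11}$$

**Step 3: make $\lambda$ small.** As $\frac{dA}{ds}=-\varepsilon s\varphi''$,
$$h'=\frac{\varphi''A+\varepsilon s\varphi'\varphi''}{A^2}=\frac{\varphi''(1+\varepsilon\varphi)}{A^2}. \tag{12}$$
From $\kappa=\varepsilon m\,h(m^2/\rho)$ we read off $\kappa_1=2\,\partial_\rho\kappa=-2\varepsilon m^3h'/\rho^2$ and $\kappa_2=\partial_m\kappa=\varepsilon(h+2sh')$, so
$$\lambda=\kappa\kappa_1-\kappa_2=-2\varepsilon^2s^2hh'-\varepsilon(h+2sh').$$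
Let $M_0>0$ bound $|\varphi|,|\varphi'|,|\varphi''|$ on $[-1,1]$, and let $\varepsilon\le\frac1{2M_0}$. Since $\varphi\ge0$, $\varphi'\ge0$ and $0\le s\le1$, we have $A\ge1-\varepsilon M_0\ge\frac12$. Then $0\le h\le2M_0$ and $|h'|\le4M_0\cdot\frac32=6M_0$. So $|\lambda|\le14M_0\varepsilon+24M_0^2\varepsilon^2\le26M_0\varepsilon$, and this is at most $\frac16$ for $\varepsilon\le\frac1{156M_0}$. These bounds hold for all $i$ at once. Fix such an $\varepsilon$, small enough also for Step 1.

By Lemma 1, $F$ is non-negatively curved, and for $y\in V_i$, $\mathbf P=\mathrm{span}(y,w)$: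
$$K^F(y,\mathbf P)=0\iff[\,y+\kappa v_i,\;w+d\kappa(w)v_i\,]=0. \tag{13}$$
Here $\kappa$ behaves as follows. Outside $\bigcup C_j$ both $\kappa$ and $d\kappa$ vanish. On $\partial C_i$ we have $\kappa=0$, because $\varphi'(0)=0$. On $\mathrm{int}\,C_i$ we have $\kappa\ne0$, because $m\ne0$ and $\varphi'>0$ on $(0,\infty)$. Finally, $\kappa$ is $1$-homogeneous in $y$.

## Planes all of whose flags are flat

**Definition (bad plane).** A plane $\mathbf P\subset\mathfrak g$ is bad if $K^F(y,\mathbf P)=0$ for all $y\in\mathbf P\setminus0$.

Since $K^F\ge0$ and $F$ is left-invariant, (FP) holds iff no plane is bad. For $\varepsilon=0$ the bad planes are the abelian ones. For one cap on $\mathbb R\times SU(2)$ we saw that the abelian planes through $v$ remain bad. The next lemma says that a cap spoils the badness of every plane it meets and does not commute with.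

**Lemma 2.** If $\mathbf P$ is bad, then $[\mathbf P,\mathbf P]=0$, and $[v_i,\mathbf P]=0$ for every $i$ with $\mathbf P\cap\mathrm{int}\,C_i\ne\emptyset$.

**Step 1: $\mathbf P$ is abelian.** We look for a point of $\mathbf P$ outside all caps. The unit circle of $\mathbf P$ is connected. It lies in no single $C_i$, because $\mathbf P$ contains a nonzero vector orthogonal to $v_i$ and $c_i>0$. A connected set covered by finitely many disjoint closed sets lies in one of them, so the circle is not covered by the $C_i$. At a point $y\in\mathbf P\setminus\bigcup C_i$ we have $\kappa=0$, $d\kappa=0$, so (13) gives $[y,w]=0$ for all $w\in\mathbf P$. As $\mathbf P$ is spanned by $y$ and one such $w$, it is abelian.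

**Step 2: badness inside a cap.** Let $S=\mathbf P\cap\mathrm{int}\,C_i\ne\emptyset$, $v=v_i$, and $Q=\{w\in\mathbf P:[v,w]=0\}$. Let $y\in S$, so $y\in V_i$. For $w\in\mathbf P$ independent of $y$, (13) and $[y,w]=0$ give
$$0=[y+\kappa v,w+d\kappa(w)v]=d\kappa(w)[y,v]+\kappa[v,w]=\big[v,\ \kappa w-d\kappa(w)y\big],$$
that is,
$$\kappa w-d\kappa(w)y\in Q. \tag{14}$$
For $w=ty$ the left side of (14) is $0$ by Euler's relation $d\kappa(y)=\kappa$. So (14) holds for all $w\in\mathbf P$. We must show $Q=\mathbf P$; suppose not.

**Step 3: the case $Q=0$.** Take $w$ independent of $y$. Then $\kappa w=d\kappa(w)y$ forces $\kappa(y)=0$, contradicting $\kappa\ne0$ on $S$.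

**Step 4: the case $\dim Q=1$.** Here (14) says that $\kappa$ is proportional to a linear function, and the boundary values of $\kappa$ exclude this. Let $\ell\ne0$ be a linear functional on $\mathbf P$ with kernel $Q$. Applying $\ell$ to (14),
$$\kappa\,\ell(w)=d\kappa(w)\,\ell(y)\qquad(y\in S,\ w\in\mathbf P).$$
Choosing $w$ with $\ell(w)\ne0$ and using $\kappa\ne0$ we see $\ell(y)\ne0$ on $S$. Then, along $\mathbf P$, $d(\kappa/\ell)(w)=\big(d\kappa(w)\ell(y)-\kappa\ell(w)\big)/\ell(y)^2=0$ on $S$.

Let $v_{\mathbf P}$ be the orthogonal projection of $v$ to $\mathbf P$, and $S_+=\{y\in\mathbf P\setminus0:\langle v_{\mathbf P},y\rangle>c_i|y|\}$. Since $S=S_+\cup-S_+$ is nonempty, so is $S_+$, and $|v_{\mathbf P}|>c_i$. So $S_+$ is a connected open sector of half-angle $\arccos(c_i/|v_{\mathbf P}|)\in(0,\frac\pi2)$. Hence $\kappa=k\ell$ on $S_+$ with a constant $k\neq0$. The two bounding rays of $S_+$ enclose an angle in $(0,\pi)$, so they are linearly independent. They lie in $\partial C_i\subset V_i$, where $\kappa$ is continuous and zero, so by continuity $\ell=0$ on both rays. Thus $\ell=0$,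 a contradiction. So $Q=\mathbf P$. $\square$

## Four fifths against three quarters: proof of Theorem A

Apply the construction with $N=2$, $c_1^2=c_2^2=\frac34$; then (10) is (1). We checked that $C_1\cap C_2=\emptyset$ in the first section: if $y\in C_1\cap C_2$, the line $\mathbb Ry$ makes an angle of at most $30^\circ$ with $\mathbb Rv_1$ and with $\mathbb Rv_2$, so $|\langle v_1,v_2\rangle|\ge\frac12$, whereas it equals $\frac25$. So for small $\varepsilon$, $F$ is a non-negatively curved reversible Finsler metric.

**Step 1: (FP).** Suppose $\mathbf P$ is bad. By Lemma 2 it is abelian, so as computed above $\mathbf P=\mathbb RZ\oplus\mathbb Rw_0$ with $w_0\in\mathfrak{su}(2)$, $|w_0|=1$.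

If $w_0\ne\pm a$, then $Z\in\mathbf P\cap\mathrm{int}\,C_1$ because $\langle v_1,Z\rangle^2=\frac45>\frac34$. But $[v_1,w_0]=\frac1{\sqrt5}[a,w_0]\ne0$, as independent vectors of $\mathfrak{su}(2)$ do not commute. If $w_0=\pm a$, then $a\in\mathbf P\cap\mathrm{int}\,C_2$ because $\langle v_2,a\rangle^2=\frac45>\frac34$. But $[v_2,a]=\frac1{\sqrt5}[b,a]\ne0$. Both contradict Lemma 2. So no plane is bad and (FP) holds.

**Step 2: both conclusions of the conjecture fail.** $G=\mathbb R\times SU(2)$ is non-compact. For the compact group $G=S^1\times SU(2)$ with $H=\{e\}$ we have $\mathrm{rank}\,G=2>1=\mathrm{rank}\,H+1$. So the conjecture is false in both assertions, and Theorem A is proved. $\blacksquare$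

**Where the positive flags are.** It is instructive to locate them by (13). On $\mathrm{span}(Z,w_0)$ with $w_0\ne\pm a$ take the pole $y=Z$ and $w=w_0$. Since $Z$ commutes with everything, the bracket is $[Z+\kappa v_1,w_0+d\kappa(w_0)v_1]=\kappa[v_1,w_0]\ne0$, so the pole $Z$ already works. On $\mathrm{span}(Z,a)$ the pole suggested by the proof is $a$, but it does not work. With $y=a$, $w=Z$ the bracket in (13) is
$$[a+\kappa v_2,Z+d\kappa(Z)v_2]=d\kappa(Z)[a,v_2],\qquad d\kappa(Z)=\kappa_1\langle a,Z\rangle+\kappa_2\langle v_2,Z\rangle=0.$$
So $K=0$ there. Tilt the pole to $y=a+tZ$ with $0<t^2<\frac1{15}$; then $s_2=\frac45/(1+t^2)>\frac34$, so $y\in\mathrm{int}\,C_2$. The bracket is again $d\kappa(Z)[a,v_2]$, and now $d\kappa(Z)=\kappa_1t$ with $\kappa_1=-2\varepsilon m^3h'/|y|^4$ and $m=\frac2{\sqrt5}$. For $x=s_2-\frac34\in(0,\frac14)$ we have $\varphi''(x)=x^{-4}(1-2x)e^{-1/x}>0$, so $h'>0$ by (12), and the flag is positive. Lemma 2 spares us this search: it shows that a positive pole exists without saying where.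

## Planes in the center: (2)⇒(3) of Theorem B

In Theorem B, (1)⇒(2) is trivial. For (2)⇒(3) we show that a plane inside the center is flat for every left-invariant metric. If (3) fails, then $\dim\mathfrak c(\mathfrak g)\ge2$: if $\mathfrak g$ is abelian, $\mathfrak c(\mathfrak g)=\mathfrak g$ has dimension at least $2$.

Let $F$ be any left-invariant Finsler metric, and $y,w\in\mathfrak c(\mathfrak g)$ independent. By (4), $\eta=0$ on $\mathfrak c(\mathfrak g)\setminus0$. So $\eta(y)=0$ and, differentiating along the center, $D\eta_y(w)=0$. Also $Y=0$. In (6) applied to $w$, the terms $\mathrm{ad}_\eta w$ and $D^2\eta(\eta,w)$ vanish as $\eta(y)=0$; the terms with $Y$ vanish; and $(D\eta)^2w=D\eta(D\eta\,w)=0$. So $R_yw=0$, and $K^F(y,\mathbf P)=0$ for all nonzero $y\in\mathbf P=\mathrm{span}(y,w)$: the argument applies to each such pole, with any independent $w$ in the plane. Hence (FP) fails.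

## Two small caps for every plane

It remains to prove (3)⇒(1). Write $\mathfrak g=\mathfrak c\oplus\mathfrak s$ with $\mathfrak c=\mathfrak c(\mathfrak g)$, $\dim\mathfrak c\le1$, and $\mathfrak s\ne0$ semisimple, so $n=\dim\mathfrak g\ge3$. Fix any invariant inner product, i.e. any bi-invariant Riemannian metric. If a bad plane met two caps $C_i,C_j$ for which only central elements commute with both $v_i$ and $v_j$, Lemma 2 would push the plane into $\mathfrak c$, which has dimension at most $1$. So we want disjoint caps such that every plane meets at least two of them. This is a packing problem with a tension: the caps must be far apart, yet no plane may slip between them.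

On the projective space $\mathbb P(\mathfrak g)$ use the angular distance $d([x],[y])=\arccos\frac{|\langle x,y\rangle|}{|x||y|}$. For a $2$-plane $\mathbf P$ let $[\mathbf P]$ be its projective line, a closed geodesic of length $\pi$.

**Lemma 3.** There are $r\in(0,\frac\pi8)$ and a finite set $\mathcal Y\subset\mathbb P(\mathfrak g)$ with pairwise distances $>2r$ such that for every $2$-plane $\mathbf P'$ at least two points of $\mathcal Y$ have distance $\le r/2$ from $[\mathbf P']$.

The proof chooses points at random. A plane's geodesic has room for about $1/r$ independent trials, so the chance that a given plane is missed is exponentially small in $1/r$, while only polynomially many planes need to be considered. Let $r$ be small.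

**Step 1: a finite supply of points.** Let $X$ be a maximal subset of $\mathbb P(\mathfrak g)$ with pairwise distances $\ge r/4$. It is finite by compactness, and by maximality every point of $\mathbb P(\mathfrak g)$ is within $r/4$ of $X$. We claim $\#(X\cap\bar B(q,4r))\le C_n$ for all $q$, with $C_n$ depending only on $n$. The open balls of radius $r/8$ around points of $X$ are disjoint, and those centered in $\bar B(q,4r)$ lie in the ball of radius $\frac{33}8r$ about $q$. A ball of radius $t\le\frac\pi2$ in $\mathbb P(\mathfrak g)$ has volume $\omega\int_0^t\sin^{n-2}\tau\,d\tau$ with $\omega$ depending only on $n$. Since $\frac2\pi\tau\le\sin\tau\le\tau$ on $[0,\frac\pi2]$, the number of these balls is at most $33^{n-1}(\pi/2)^{n-2}=:C_n$.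

**Step 2: finitely many planes suffice.** We claim there is a set $\mathcal P$ of $2$-planes with $\#\mathcal P\le C_n'r^{-2(n-1)}$ such that each $2$-plane $\mathbf P'$ has some $\mathbf P\in\mathcal P$ with every point of $[\mathbf P]$ within $r/4$ of $[\mathbf P']$. Take a maximal subset of the unit sphere with pairwise Euclidean distances $\ge\frac r{16}$; it is an $\frac r{16}$-net. With $\delta=\frac r{32}$, the Euclidean balls of radius $\delta$ about its points have disjoint interiors and lie in the shell $1-\delta\le|x|\le1+\delta$. The volume of the shell is at most $2n\delta(1+\delta)^{n-1}\le n2^n\delta$ times that of the unit ball. So the net has at most $n2^n\delta^{-(n-1)}=\mathrm{const}\cdot r^{-(n-1)}$ points. Let $\mathcal P$ be all planes spanned by two independent net points.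

Let $f_1,f_2$ be an orthonormal basis of $\mathbf P'$, and choose net points $p_1,p_2$ with $|f_j-p_j|\le\frac r{16}$. Then $|\langle p_1,p_2\rangle|=|\langle p_1-f_1,p_2\rangle+\langle f_1,p_2-f_2\rangle|\le\frac r8\le\frac12$, so $p_1,p_2$ are independent. A unit vector $x=\alpha p_1+\beta p_2$ satisfies $1\ge\alpha^2+\beta^2-|\alpha\beta|\ge\frac12(\alpha^2+\beta^2)$. So $\alpha^2+\beta^2\le2$ and $|\alpha|+|\beta|\le2$. Hence $|x-(\alpha f_1+\beta f_2)|\le\frac r8$, so $x$ has Euclidean distance at most $\frac r8$ from $\mathbf P'$, and the angle from $[x]$ to $[\mathbf P']$ is at most $\arcsin\frac r8\le\frac\pi2\cdot\frac r8<\frac r4$. So $\mathbf P=\mathrm{span}(p_1,p_2)$ is as claimed.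

**Step 3: random thinning.** Choose $X'\subset X$ at random, each point independently with probability $\frac12$. Let $\mathcal Y$ be the set of $x\in X'$ with distance $>2r$ from every other point of $X'$. By construction, distinct points of $\mathcal Y$ have distance $>2r$.

Let $\mathbf P\in\mathcal P$ and $L=\lfloor\pi/(9r)\rfloor$. Equally spaced points $q_1,\dots,q_L\in[\mathbf P]$ have pairwise distances $\ge\pi/L\ge9r$, so the balls $\bar B(q_k,4r)$ are disjoint. Choose $x_k\in X$ with $d(x_k,q_k)\le r/4$, and let $\mathcal E_k$ be the event $X'\cap\bar B(q_k,4r)=\{x_k\}$. It prescribes the choice at no more than $C_n$ points, so its probability is at least $q_0:=2^{-C_n}$. The events concern disjoint sets of points, so $\mathcal E_1,\dots,\mathcal E_L$ are independent. The probability that none occurs is at most $(1-q_0)^L$, and that exactly one occurs is at most $L(1-q_0)^{L-1}$. So fewer than two occur with probability at most $(L+1)(1-q_0)^{L-1}$.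

The number $q_0>0$ does not depend on $r$, $L$ grows like $1/r$, and $\#\mathcal P$ is bounded by a polynomial in $1/r$. So $\#\mathcal P\,(L+1)(1-q_0)^{L-1}\to0$ as $r\to0$. Fix $r<\frac\pi8$ so small that this product is less than $1$. Then some choice of $X'$ makes at least two of the events occur for every $\mathbf P\in\mathcal P$. Fix it.

**Step 4: the chosen $\mathcal Y$ works.** If $\mathcal E_k$ occurs, any other $x'\in X'$ lies outside $\bar B(q_k,4r)$, so $d(x',x_k)>4r-\frac r4>2r$ and $x_k\in\mathcal Y$. Different $k$ give different $x_k$, as they lie in disjoint balls. For arbitrary $\mathbf P'$ with its approximating $\mathbf P\in\mathcal P$, $d(x_k,[\mathbf P'])\le d(x_k,q_k)+d(q_k,[\mathbf P'])\le\frac r4+\frac r4=\frac r2$ for at least two $k$. $\square$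

The next lemma says that the commuting condition can be arranged by an arbitrarily small motion of the centers.

**Lemma 4.** The set $\Omega$ of $(u,v)\in\mathfrak g\times\mathfrak g$ with $\{x\in\mathfrak g:[u,x]=[v,x]=0\}=\mathfrak c(\mathfrak g)$ has complement of measure zero.

For instance, for $\mathfrak g=\mathfrak{su}(2)$ every independent pair belongs to $\Omega$: an $x$ commuting with both is a multiple of each, so $x=0$.

**Step 1: reduction to one example.** The set in question always contains $\mathfrak c$, and $\mathfrak g=\mathfrak c\oplus\mathfrak s$. So $(u,v)\in\Omega$ iff the linear map $x\mapsto([u,x],[v,x])$ on $\mathfrak s$ is injective. The complement of $\Omega$ is thus the common zero set of the maximal minors of this map, which are polynomials in $(u,v)$. If $\Omega\ne\emptyset$, some minor is not the zero polynomial, and its zero set has measure zero.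

**Step 2: $\Omega\ne\emptyset$.** Let $\mathfrak t\subset\mathfrak s$ be a maximal abelian subalgebra and $u\in\mathfrak t$ regular, so that the centralizer of $u$ in $\mathfrak s$ is $\mathfrak t$. Let $v\in\mathfrak s$ have nonzero component $v_\alpha$ in every root space of the complexification, for instance $v=\sum_{\alpha>0}(X_\alpha+\overline{X_\alpha})$ with root vectors $X_\alpha\ne0$. If $x\in\mathfrak s$ and $[u,x]=0$, then $x\in\mathfrak t$. Then $[x,v]=\sum_\alpha\alpha(x)v_\alpha$, so $[v,x]=0$ forces $\alpha(x)=0$ for every root. The roots of a semisimple algebra have no common zero in $\mathfrak t$ except $0$, so $x=0$. $\square$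

**Proof of (3)⇒(1).** Take $\mathcal Y=\{[v_1],\dots,[v_N]\}$ from Lemma 3 with $|v_i|=1$. Moving each $[v_i]$ by a distance at most $\frac r4$, and little enough, keeps the finitely many pairwise distances $>2r$, and each $[\mathbf P']$ still has at least two indices $i$ with $d([v_i],[\mathbf P'])\le\frac r2+\frac r4=\frac34r<r$. The tuples in $\mathfrak g^N$ that violate $(v_i,v_j)\in\Omega$ for some $i\ne j$ form a finite union of sets of measure zero, by Lemma 4. So there are admissible tuples arbitrarily close to the given one. Since $\Omega$ is invariant under rescaling $u$ and $v$ by nonzero factors, we may normalize again to $|v_i|=1$. So we may assume $(v_i,v_j)\in\Omega$ for all $i\ne j$.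

Put $c_i=\cos r\in(0,1)$. Then $C_i=\{y\ne0:d([v_i],[y])\le r\}$ and $\mathrm{int}\,C_i=\{y\ne0:d([v_i],[y])<r\}$. The double caps $C_i$ are pairwise disjoint, because the centers have distance $>2r$, and every $2$-plane meets $\mathrm{int}\,C_i$ for at least two indices $i$. Define $F$ by (10) with $\varepsilon$ small. By the section on double caps, $F$ is a reversible non-negatively curved left-invariant Finsler metric.

If a plane $\mathbf P$ were bad, Lemma 2 would give $[v_i,\mathbf P]=[v_j,\mathbf P]=0$ for some $i\ne j$. As $(v_i,v_j)\in\Omega$, this means $\mathbf P\subset\mathfrak c(\mathfrak g)$, contradicting $\dim\mathfrak c(\mathfrak g)\le1$. So no plane is bad, and (FP) holds.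

Finally, the $v_i$ and $c_i$ do not depend on $\varepsilon$, and $F^2-|y|^2$ is $\varepsilon$ times a fixed smooth function on $\mathfrak g\setminus0$. So as $\varepsilon\to0$ the metric $F$ converges, in $C^\infty$ on the unit sphere, to the given bi-invariant metric. This proves Theorem B. $\blacksquare$
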